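# Two pages, three pages: the pole order spectral sequence of a plane curve

## 1. The guess $E_2=E_\infty$, tried on smooth curves and on a triangle of lines

A plane curve $f=0$ has a Milnor fiber $F:f=1$ in $\mathbb C^3$. There is a spectral sequence, built from polynomial differential forms, that computes the cohomology of $F$ one monodromy eigenvalue at a time. How many pages of it must one compute? The first guess is two: take cohomology with respect to $\mathrm df\wedge$, then with respect to $\mathrm d$, and stop. A theorem of M. Saito says that this is right when all singularities of the curve are weighted homogeneous. We fix the objects and try the guess by hand.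

**Notation.** Let $S=\mathbb C[x,y,z]$ and $\mathfrak m=(x,y,z)$. Let $C:f=0$ be a reduced curve in $\mathbb P^2$ of degree $d\ge 3$. The roman $\mathrm d$ is the exterior differential, the italic $d$ is the degree of $f$, and $d_r$ is a differential on page $r$. The Milnor fiber $F:f=1$ carries the monodromy $h(x,y,z)=\exp(2\pi i/d)\cdot(x,y,z)$. For $k\in\{1,\dots,d\}$ put $\lambda=\exp(-2\pi i k/d)$, and let $\tilde H^m(F,\mathbb C)_\lambda$ be the $\lambda$-eigenspace on reduced cohomology.

Let $\Omega^j$ be the module of polynomial $j$-forms on $\mathbb C^3$, graded by giving $x,y,z,\mathrm dx,\mathrm dy,\mathrm dz$ degree $1$, with degree-$q$ part $\Omega^j_q$. So $x\,\mathrm dy\wedge\mathrm dz\in\Omega^2_3$, and $\Omega^j_q=0$ for $q<j$. The differential $\mathrm d$ preserves degree, $\mathrm df\wedge$ raises it by $d$, and $\mathrm d(\mathrm df\wedge\omega)=-\mathrm df\wedge\mathrm d\omega$. The Koszul complex is $K_f^*=(\Omega^*,\mathrm df\wedge)$.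

It is convenient to write a 2-form as $A\,\mathrm dy\wedge\mathrm dz+B\,\mathrm dz\wedge\mathrm dx+C\,\mathrm dx\wedge\mathrm dy=:(A,B,C)$. With $\mathrm{vol}=\mathrm dx\wedge\mathrm dy\wedge\mathrm dz$ one has
$$\mathrm df\wedge(A,B,C)=(Af_x+Bf_y+Cf_z)\,\mathrm{vol},\qquad \mathrm d(A,B,C)=(A_x+B_y+C_z)\,\mathrm{vol}.$$
So 2-forms killed by $\mathrm df\wedge$ are syzygies of $(f_x,f_y,f_z)$, and $H^3(K_f^*)=S/(f_x,f_y,f_z)\cdot\mathrm{vol}$.

**Definition (the spectral sequence).** Fix $k$ and put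
$$C_k^n=\bigoplus_{t\in\mathbb Z}\Omega^{n+1}_{td+k},\qquad D=\mathrm d-\mathrm df\wedge,\qquad F^pC_k^n=\bigoplus_{t\le n-p}\Omega^{n+1}_{td+k}.$$
Then $D^2=0$, and $F$ is a decreasing exhaustive filtration by subcomplexes with $F^pC_k^n=0$ for $p$ large. It is known that $H^n(C_k^*,D)\cong\tilde H^n(F,\mathbb C)_\lambda$. The filtration $P$ induced by $F$ (so $P^s$ is the image of $H^n(F^sC_k^*)$) is the pole order filtration. A form in $\Omega^{n+1}_{td+k}$ sits in bidegree $(s,t)$ with $s=n-t$. The spectral sequence $E_r^{s,t}(f)_k$ of this filtered complex has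
$$E_1^{s,t}(f)_k=H^{s+t+1}(K_f^*)_{td+k},\quad d_1[\omega]=[\mathrm d\omega],\quad d_r:E_r^{s,t}\to E_r^{s+r,t-r+1},\quad E_\infty^{s,t}(f)_k=Gr_P^s\tilde H^{s+t}(F,\mathbb C)_\lambda .$$

**Only $H^2$ and $H^3$ of $K_f^*$ occur.** Clearly $H^0(K_f^*)=0$. The partial derivatives of $f$ have no common irreducible factor: if $p$ is one, Euler's formula gives $f=pf'$, and then $p$ divides $\mathrm df-p\,\mathrm df'=f'\mathrm dp$. Some component of $\mathrm dp$ is nonzero of degree smaller than $\deg p$, so $p\mid f'$ and $p^2\mid f$, against reducedness. Now let $\mathrm df\wedge\omega=0$ for a 1-form $\omega$. Then $\omega=\frac ab\,\mathrm df$ with $a,b\in S$ coprime, $b$ divides all partial derivatives, so $b$ is constant, and $\omega\in S\,\mathrm df$. Thus $H^1(K_f^*)=0$. Hence $E_1^{s,t}(f)_k=0$ unless $s+t\in\{1,2\}$, and the only differentials that can be nonzero go from total degree $1$ to total degree $2$: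
$$d_r:E_r^{1-t,t}\to E_r^{1-t+r,\,t-r+1}.$$
For $r=2$: if $\mathrm df\wedge\omega=0$ and $\mathrm d\omega=\mathrm df\wedge\alpha$, then $d_2[\omega]=[\mathrm d\alpha]$. Indeed $D(\omega+\alpha)=\mathrm d\alpha$.

**Smooth curves.** If $C$ is smooth, the partial derivatives form a regular sequence, so $H^2(K_f^*)=0$ as well. There is nothing in total degree $1$, all differentials vanish, and even $E_1=E_\infty$.

**The triangle $f=xyz$.** A syzygy $Ayz+Bxz+Cxy=0$ forces $A=xa$, $B=yb$, $C=zc$ with $a+b+c=0$. So the syzygies are free on $\rho_1=(x,-y,0)$ and $\rho_2=(0,y,-z)$, both of form-degree $3$. The submodule $\mathrm df\wedge\Omega^1$ is generated by $z\rho_1$, $x\rho_2$, $y(\rho_1+\rho_2)$. So in $H^2(K_f^*)$ we have $z\rho_1=0$, $x\rho_2=0$, $y\rho_1=-y\rho_2$, and every mixed monomial kills both generators (for instance $xy\rho_1=-xy\rho_2=0$). Hence for $m\ge1$ the space $H^2(K_f^*)_{3+m}$ is spanned by $x^m\rho_1,\ y^m\rho_1,\ z^m\rho_2$. Since $\mathrm d(a\rho_1)=(xa_x-ya_y)\mathrm{vol}$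 and $\mathrm d(b\rho_2)=(yb_y-zb_z)\mathrm{vol}$, these are sent by $d_1$ to
$$m\,x^m,\quad -m\,y^m,\quad -m\,z^m,$$
and $x^m,y^m,z^m$ is a basis of the degree-$m$ part of $S/(yz,xz,xy)$. So $d_1$ is bijective in degrees $q=3+m$, $m\ge1$. In degree $q=3$, which means $k=3$, $t=0$, $d_1=0$. Therefore $E_2$ consists of $E_2^{1,0}(f)_3$ of dimension $2$ and $E_2^{2,0}(f)_3$ of dimension $1$. No further differential is possible, since the target of $d_r$ on $E_r^{1,0}$ has $t=1-r<0$. This agrees with topology: $xyz=1$ is $(\mathbb C^*)^2$, with $b_1=2$, $b_2=1$, and the monodromy is translation by an element of this connected group, so only $\lambda=1$ occurs.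

So far the guess holds.

## 2. The quintic $x^2y^2z+x^5+y^5$, where $d_2$ is not zero

Let $f=x^2y^2z+x^5+y^5$. It is linear in $z$ with coprime coefficients, hence irreducible. Here
$$f_x=2xy^2z+5x^4,\qquad f_y=2x^2yz+5y^4,\qquad f_z=x^2y^2,$$
and $p=(0:0:1)$ is the only singular point: $f_z=0$ gives $x=0$ or $y=0$, and then $f_y=0$, respectively $f_x=0$, makes the other coordinate zero.

**A class that survives $d_1$.** The triple $\rho=(-5y^3,\ 2xyz,\ -4xz^2+25x^2y)$ is a syzygy:
$$(-10xy^5z-25x^4y^3)+(4x^3y^2z^2+10xy^5z)+(-4x^3y^2z^2+25x^4y^3)=0 .$$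
For $m\ge0$ put $\omega=z^mxy^2\rho$, a form of degree $q=m+8$. Then
$$\mathrm d\omega=\bigl(-5y^5z^m-(4m+2)x^2y^2z^{m+1}+25m\,x^3y^3z^{m-1}\bigr)\mathrm{vol}.$$
Since $5y^5=yf_y-2zf_z$ and $x^2y^2=f_z$, this equals $\mathrm df\wedge\alpha$ with
$$\alpha=\bigl(0,\ -yz^m,\ -4m\,z^{m+1}+25m\,xyz^{m-1}\bigr).$$
So $[\omega]$ defines a class on $E_2$, and
$$d_2[\omega]=[\mathrm d\alpha]=\bigl[\bigl(-(2m+1)^2z^m+25m(m-1)\,xyz^{m-2}\bigr)\mathrm{vol}\bigr],$$
because $1+4m(m+1)=(2m+1)^2$.

**Its image under $d_2$ is not zero.** The target $E_2^{3-t,t-1}$ is $S/(f_x,f_y,f_z)\cdot\mathrm{vol}$ in the right degree, modulo the image of $d_1$. Evaluate coefficients at $(0,0,1)$. The Jacobian ideal evaluates to $0$. We claim that so does $\mathrm d$ of every homogeneous syzygy $(A,B,C)$, say with coefficients of degree $e$. Set $z=1$, and let indices denote homogeneous parts in $x,y$.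

* In degree $3$: $2xy^2A_0+2x^2yB_0=0$, so $A_0=B_0=0$.
* In degree $4$, after division by $xy$: $2yA_1+2xB_1+C_0xy=0$, so $A_1=cx$, $B_1=c'y$ and $2c+2c'+C_0=0$.
* In degree $5$, modulo $xy$: $5cx^5+5c'y^5=0$, so $c=c'=0$ and hence $C_0=0$.

At $(0,0,1)$ we have $A_x=c=0$, $B_y=c'=0$ and $C_z=eC_0=0$, which is the claim. But $\mathrm d\alpha$ evaluates to $-(2m+1)^2\ne0$. So $d_2[\omega]\neq0$.

For any $k\in\{1,\dots,5\}$ and $t\ge2$ we may take $m=5t+k-8\ge0$. So the guess is false, for every $k$ and in every degree with $t\ge2$. One might now fear that worse singularities need more and more pages. What actually happens is the following; it is the statement conjectured by Alexandru Dimca and Gabriel Sticlaru in "Computing the monodromy and pole order filtration on Milnor fiber cohomology of plane curves", arXiv:1609.06818 (2016), together with the vanishing that causes it.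

**Theorem A.** Let $C:f=0$ be a reduced plane curve of degree $d\ge3$ and $1\le k\le d$. Then $E_3^{1-t,t}(f)_k=0$ for all $t\ge2$. Consequently $d_r=0$ for all $r\ge3$, and $E_3(f)_k=E_\infty(f)_k$.

## 3. Surviving to $E_3$ means three equations

**Step 1: the vanishing implies degeneration.** Let $r\ge3$ and consider $d_r:E_r^{1-t,t}\to E_r^{1-t+r,t-r+1}$. If $t\ge2$, its source is a subquotient of $E_3^{1-t,t}=0$. If $t\le1$, its target is a subquotient of $H^3(K_f^*)_{(t-r+1)d+k}$, and $(t-r+1)d+k\le-d+k\le0$, while $\Omega^3_{q}=0$ for $q<3$. So $d_r=0$ in both cases.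

**Step 2: turn $E_3$ into equations.** Recall that for a filtered complex
$$E_3^{s,t}=Z_3^s/(Z_2^{s+1}+DZ_2^{s-2}),\qquad Z_r^s=\{c\in F^sC_k^\bullet:\ Dc\in F^{s+r}C_k^{\bullet+1}\},$$
with $c$ of cohomological degree $s+t$ in $Z_3^s$ and $Z_2^{s+1}$, and of degree $s+t-1$ in $Z_2^{s-2}$. Fix $t\ge2$, put $s=1-t$ and $q=td+k$. Note $q>2d$. An element of $F^sC_k^1$ is a finite sum $c=\omega_0+\omega_1+\omega_2+\cdots$ with $\omega_i\in\Omega^2_{q-id}$. The components of $Dc$ in degrees $q+d$, $q$, $q-d$ are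
$$-\mathrm df\wedge\omega_0,\qquad \mathrm d\omega_0-\mathrm df\wedge\omega_1,\qquad \mathrm d\omega_1-\mathrm df\wedge\omega_2 .$$
Since $F^{s+3}C_k^2=\bigoplus_{t'\le t-2}\Omega^3_{t'd+k}$, the condition $c\in Z_3^s$ says exactly that these three vanish:
$$\mathrm df\wedge\omega_0=0,\qquad \mathrm d\omega_0=\mathrm df\wedge\omega_1,\qquad \mathrm d\omega_1=\mathrm df\wedge\omega_2. \tag{1}$$
The first equation gives a class on $E_1$, the second says that it survives $d_1$, the third that it survives $d_2$.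

**Proposition 1.** If $q>2d$ and $\omega_i\in\Omega^2_{q-id}$ $(i=0,1,2)$ satisfy (1), then $\omega_0\in\mathrm df\wedge\Omega^1$.

**Step 3: Proposition 1 gives $E_3^{1-t,t}=0$.** Let $c\in Z_3^s$ be as above and write $\omega_0=\mathrm df\wedge\xi$. Taking the homogeneous component of the right degree, we may assume $\xi\in\Omega^1_{q-d}=\Omega^1_{(t-1)d+k}$. This lies in $F^sC_k^0$, since $0-s=t-1$, hence in $F^{s-2}C_k^0$. As $D\xi\in F^s$, we get $\xi\in Z_2^{s-2}$. Now $D\xi=\mathrm d\xi-\omega_0$, so $c+D\xi$ has no component in degree $q$, that is, $c+D\xi\in F^{s+1}C_k^1$. Moreover $D(c+D\xi)=Dc\in F^{s+3}$, so $c+D\xi\in Z_2^{s+1}$. Hence $c=(c+D\xi)-D\xi\in Z_2^{s+1}+DZ_2^{s-2}$.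

It remains to prove Proposition 1. By the quintic, the first two equations alone would not be enough.

## 4. From homogeneous forms on $\mathbb C^3$ to germs on $\mathbb C^2$

Recall that for an $S$-module $M$, $H^0_{\mathfrak m}(M)$ is the set of elements killed by a power of $\mathfrak m$. The derived functors $H^i_{\mathfrak m}$ have long exact sequences, and $H^i_{\mathfrak m}(S)=0$ for $i<3$.

**Lemma 2.** Put $N=H^2(K_f^*)=A/B$ with $A=\ker(\mathrm df\wedge:\Omega^2\to\Omega^3)$ and $B=\mathrm df\wedge\Omega^1$. Then $H^0_{\mathfrak m}(N)=0$. Consequently, $\omega_0\in A$ lies in $B$ as soon as, at every $w\in\mathbb C^3\setminus0$ with $\mathrm df(w)=0$, the germ of $\omega_0$ at $w$ lies in $\mathrm df\wedge\Omega^{1,an}_{\mathbb C^3,w}$.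

*Proof.* Since $H^0(K_f^*)=H^1(K_f^*)=0$, the sequence $0\to\Omega^0\to\Omega^1\to B\to0$ with maps $\mathrm df\wedge$ is exact. In $H^1_{\mathfrak m}(\Omega^1)\to H^1_{\mathfrak m}(B)\to H^2_{\mathfrak m}(\Omega^0)$ both ends vanish, so $H^1_{\mathfrak m}(B)=0$. Also $H^0_{\mathfrak m}(A)=0$, because $A$ sits in a free module. The exact sequence $H^0_{\mathfrak m}(A)\to H^0_{\mathfrak m}(N)\to H^1_{\mathfrak m}(B)$ gives $H^0_{\mathfrak m}(N)=0$.

For the second claim, let $w\neq0$. If $\mathrm df(w)\ne0$, the Koszul complex is exact at $w$, so $N_w=0$. If $\mathrm df(w)=0$, the hypothesis says that $[\omega_0]$ becomes zero after tensoring $N_w$ with the ring of convergent power series at $w$. This ring is faithfully flat over the algebraic local ring, so $[\omega_0]=0$ in $N_w$. Hence the finitely generated module $S[\omega_0]\subset N$ has support in $\{0\}$, so it is killed by a power of $\mathfrak m$, and $[\omega_0]\in H^0_{\mathfrak m}(N)=0$. $\square$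

**Coordinates along a singular line.** By Euler's formula, a point $w\ne0$ with $\mathrm df(w)=0$ lies over a singular point $p$ of $C$. After a linear change of coordinates $p=(0:0:1)$ and $w=(0,0,z_0)$. Where $z\ne0$ use coordinates $u=x/z$, $v=y/z$, $z$. Then $f=z^dg(u,v)$ with $g(u,v)=f(u,v,1)$. Since $C$ is reduced, it has finitely many singular points, so $g$ has an isolated singularity at $0$, and its germ is reduced (it would be singular along a multiple factor). We have
$$\mathrm df=z^d\bigl(\mathrm dg+d\cdot g\,\tfrac{\mathrm dz}z\bigr).$$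
The Euler field, whose Lie derivative multiplies forms of degree $q'$ by $q'$, is $z\partial_z$ in these coordinates. So a homogeneous 2-form of degree $q'$ is uniquely
$$z^{q'}\bigl(\eta+\beta\wedge\tfrac{\mathrm dz}z\bigr),\qquad \eta\text{ a 2-form, }\beta\text{ a 1-form in }(u,v).$$
Since $\mathrm dg\wedge\eta$ and $\mathrm d\eta$ are 3-forms in two variables, they vanish, and
$$\mathrm df\wedge z^{q'}\bigl(\eta+\beta\wedge\tfrac{\mathrm dz}z\bigr)=z^{q'+d}\bigl(d\cdot g\,\eta+\mathrm dg\wedge\beta\bigr)\wedge\tfrac{\mathrm dz}z,\qquad \mathrm d\Bigl[z^{q'}\bigl(\eta+\beta\wedge\tfrac{\mathrm dz}z\bigr)\Bigr]=z^{q'}(q'\eta+\mathrm d\beta)\wedge\tfrac{\mathrm dz}z. \tag{2}$$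
Write $\omega_i=z^{q-id}(\eta_i+\beta_i\wedge\frac{\mathrm dz}z)$, $\gamma_i=-\beta_i/d$ and $\alpha=q/d$. Inserting (2) into (1) and dividing by $d$ gives
$$g\eta_0=\mathrm dg\wedge\gamma_0,\qquad \alpha\eta_0-\mathrm d\gamma_0=g\eta_1-\mathrm dg\wedge\gamma_1,\qquad (\alpha-1)\eta_1-\mathrm d\gamma_1=g\eta_2-\mathrm dg\wedge\gamma_2. \tag{3}$$

From now on $\mathcal O$ and $\Omega^j$, when used locally, denote holomorphic functions and forms in $(u,v)$.

**Lemma 3.** If $\gamma_0\in\mathcal O\,\mathrm dg+g\Omega^1$ as germs at $0\in\mathbb C^2$, then $\omega_0\in\mathrm df\wedge\Omega^{1,an}$ near every point $(0,0,z_0)$, $z_0\neq0$.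

*Proof.* Let $\gamma_0=a\,\mathrm dg+g\theta$. Then $g\eta_0=\mathrm dg\wedge\gamma_0=g\,\mathrm dg\wedge\theta$, so $\eta_0=\mathrm dg\wedge\theta$. Hence
$$\mathrm df\wedge z^{q-d}\bigl(\theta-d\cdot a\,\tfrac{\mathrm dz}z\bigr)=z^q\bigl(\mathrm dg\wedge\theta-d\cdot(a\,\mathrm dg+g\theta)\wedge\tfrac{\mathrm dz}z\bigr)=z^q\bigl(\eta_0+\beta_0\wedge\tfrac{\mathrm dz}z\bigr)=\omega_0,$$
where we used $\frac{\mathrm dz}z\wedge\theta=-\theta\wedge\frac{\mathrm dz}z$ and $\beta_0=-d\cdot\gamma_0$. $\square$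

By Lemmas 2 and 3, Proposition 1 follows from a purely local statement in two variables.

**Proposition 4.** If (3) holds and $\alpha>2$, then $\gamma_0\in\mathcal O\,\mathrm dg+g\Omega^1$.

## 5. One meromorphic form, and the difference between a simple and a double pole

We want to replace the system (3) by one equation. Since $D=e^f\,\mathrm d\,e^{-f}$, it is natural to look at $e^{-f}(\omega_0+\omega_1+\omega_2)$ and to integrate over the half-line $z\in(0,\infty)$. This is only motivation; the identities it suggests are checked directly below. For $g>0$ the substitution $z^dg=\tau$ gives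
$$\int_0^\infty e^{-z^dg}z^{q-id}\,\frac{\mathrm dz}z=\frac1d\,\Gamma(\alpha-i)\,g^{-(\alpha-i)},$$
which needs $\alpha-i>0$; for $i\le2$ this is the hypothesis $\alpha>2$. The part of the sum that contains $\frac{\mathrm dz}z$ turns into $-\sum_i\Gamma(\alpha-i)g^{-(\alpha-i)}\gamma_i$. With $\nu=\alpha-2$ we have $\Gamma(\alpha-1)=\nu\Gamma(\nu)$ and $\Gamma(\alpha)=(\nu+1)\nu\Gamma(\nu)$, so this is $-\Gamma(\nu)g^{-\nu}\Theta$ with
$$\Theta=\nu(\nu+1)\,g^{-2}\gamma_0+\nu\,g^{-1}\gamma_1+\gamma_2. \tag{4}$$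
Since $\mathrm d(g^{-\nu}\Theta)=g^{-\nu}\nabla\Theta$ for $\nabla=\mathrm d-\nu\frac{\mathrm dg}g\wedge$, the expectation is that $\nabla\Theta$ is simple.

**Step 1: (3) makes $\nabla\Theta$ holomorphic.** Let $\nu=\alpha-2$. For a holomorphic 1-form $\gamma$,
$$\nabla(g^{-j}\gamma)=g^{-j}\mathrm d\gamma-(\nu+j)g^{-j-1}\mathrm dg\wedge\gamma. \tag{5}$$
Use the equations of (3) one after the other. With $j=2$, $\nu+2=\alpha$ and $\mathrm dg\wedge\gamma_0=g\eta_0$,
$$\nabla(g^{-2}\gamma_0)=g^{-2}(\mathrm d\gamma_0-\alpha\eta_0)=g^{-2}\,\mathrm dg\wedge\gamma_1-g^{-1}\eta_1 .$$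
Multiply by $\nu+1$ and add $\nabla(g^{-1}\gamma_1)=g^{-1}\mathrm d\gamma_1-(\nu+1)g^{-2}\,\mathrm dg\wedge\gamma_1$. Since $\nu+1=\alpha-1$,
$$\nabla\bigl((\nu+1)g^{-2}\gamma_0+g^{-1}\gamma_1\bigr)=g^{-1}\bigl(\mathrm d\gamma_1-(\alpha-1)\eta_1\bigr)=g^{-1}\,\mathrm dg\wedge\gamma_2-\eta_2 .$$
Multiply by $\nu$ and add $\nabla\gamma_2=\mathrm d\gamma_2-\nu g^{-1}\,\mathrm dg\wedge\gamma_2$:
$$\nabla\Theta=\mathrm d\gamma_2-\nu\eta_2, \tag{6}$$
which is holomorphic.

**Step 2: what to hope for.** In one variable, with $g=u$, we have $\nabla(u^a)=(a-\nu)u^a\frac{\mathrm du}u$. If $\nu>0$ and $a<0$, the factor $a-\nu$ is not zero. So every pole worse than a simple one is $\nabla$ of something. In two variables we shall prove that if $\nu>0$ and $\nabla\Theta$ is holomorphic, then $\Theta$ equals $\nabla h$ up to a form with a simple pole along $g=0$. The double pole of $\Theta$ in (4) is then controlled by $\nabla h$, and its coefficient is $\gamma_0$.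

**Step 3: why this cannot prove the guess $E_2=E_\infty$.** Suppose we only have the first two equations of (3). With $\nu=\alpha-1$ the same computation gives, for $\Theta'=\nu g^{-1}\gamma_0+\gamma_1$,
$$\nabla\Theta'=\nu g^{-1}(\mathrm d\gamma_0-\alpha\eta_0)+\mathrm d\gamma_1-\nu g^{-1}\,\mathrm dg\wedge\gamma_1=\mathrm d\gamma_1-\nu\eta_1,$$
again holomorphic. But $\Theta'$ has only a simple pole, and "up to a simple pole" then says nothing about $\gamma_0$. The quintic shows that nothing can be said in general. The third equation raises the pole order of the form to $2$, one more than the error we must allow. That is the whole point.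

## 6. Removing poles on an embedded resolution

Let $X$ be a small ball around $0\in\mathbb C^2$ and $\Delta=\{g=0\}\subset X$, smooth outside $0$. Write $\Omega_X^j(*\Delta)$ for meromorphic $j$-forms with poles along $\Delta$. If $\tilde\Delta$ is a normal crossings curve on a smooth surface $Y$, the sheaf $\Omega^1_Y(\log\tilde\Delta)$ is generated by $\frac{\mathrm du_1}{u_1},\mathrm du_2$ where $\tilde\Delta=\{u_1=0\}$, and by $\frac{\mathrm du_1}{u_1},\frac{\mathrm du_2}{u_2}$ where $\tilde\Delta=\{u_1u_2=0\}$; $\Omega^j_Y(\log\tilde\Delta)$ is its $j$-th exterior power. For real $\nu>0$ let $\nabla=\mathrm d-\nu\frac{\mathrm dg}g\wedge$; then $\nabla^2=0$.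

**Lemma 5.** Let $\nu>0$ and $\Theta\in\Omega^1_X(*\Delta)$ with $\nabla\Theta\in\Omega^2_X$. After shrinking $X$, there is $h\in\mathcal O_X(*\Delta)$ with $\Theta-\nabla h\in g^{-1}\Omega_X^1$.

Before the proof, here is the obstacle that forces a resolution. On $X\setminus0$ the curve $\Delta$ is smooth and the one-variable computation works along it. It yields the polar part of $h$, a section of $\mathcal O(*\Delta)/\mathcal O$ over $X\setminus0$. But to lift it to a function one needs a class in $H^1(X\setminus0,\mathcal O)$ to vanish, and this group is not zero: $\frac1{uv}$ on $\{u\neq0\}\cap\{v\ne0\}$ represents a nonzero class. On a blow-up the corresponding group vanishes, and the price is that we must also handle the exceptional curves, where $g$ vanishes to higher order.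

*Proof.* **Step 1: the complex of polar parts.** Let $\pi:Y\to X$ be a composition of point blow-ups over $0$ such that $\tilde\Delta=\pi^{-1}(\Delta)_{red}$ has normal crossings. Write $g$ for $\pi^*g$. Locally $\frac{\mathrm dg}g$ is a logarithmic form, so $\nabla$ acts on $\Omega_Y^\bullet(*\tilde\Delta)$ and preserves $\Omega_Y^\bullet(\log\tilde\Delta)$. Put
$$\mathcal P^\bullet=\Omega_Y^\bullet(*\tilde\Delta)/\Omega_Y^\bullet(\log\tilde\Delta).$$

**Step 2: $\mathcal P^\bullet$ is acyclic.** This is the one-variable computation, done in one direction at a time. Off $\tilde\Delta$ the complex is zero. At a point of $\tilde\Delta$ choose coordinates with $\tilde\Delta=\{u_1=0\}$, $g=u_1^{m_1}$, or with $\tilde\Delta=\{u_1u_2=0\}$, $g=u_1^{m_1}u_2^{m_2}$, where $m_i\ge1$; a unit factor of $g$ has been absorbed into $u_1$ by extracting an $m_1$-th root. Let $\tilde\Delta_2=\{u_2=0\}$ in the second case and $\tilde\Delta_2=\emptyset$ in the first.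

Consider first $\Omega^\bullet(*\tilde\Delta)/\Omega^\bullet(\log\tilde\Delta)(*\tilde\Delta_2)$. Expanding coefficients in powers of $u_1$, it is $\bigoplus_{a<0}u_1^a\Lambda^\bullet$. Here $\Lambda^\bullet$ is the exterior algebra on $\frac{\mathrm du_1}{u_1}$ and $\mathrm du_2$ (respectively $\frac{\mathrm du_2}{u_2}$) over germs of functions of $u_2$ (respectively with poles at $u_2=0$ allowed). Both $\mathrm d$ and $\frac{\mathrm dg}g\wedge$ preserve the degree $a$. Let $\xi=u_1\partial_{u_1}$. By Cartan's formula, and since $\iota_\xi\bigl(\frac{\mathrm dg}g\bigr)=m_1$,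
$$\nabla\iota_\xi+\iota_\xi\nabla=L_\xi-\nu\,\iota_\xi\bigl(\tfrac{\mathrm dg}g\bigr)=L_\xi-\nu m_1 .$$
On $u_1^a\Lambda^\bullet$ this is multiplication by $a-\nu m_1$, which is negative because $a<0$ and $\nu>0$. So $(a-\nu m_1)^{-1}\iota_\xi$ is a contracting homotopy in degree $a$, and the quotient is acyclic.

In the first case this quotient is $\mathcal P^\bullet$. In the second case consider also $\Omega^\bullet(\log\tilde\Delta)(*\tilde\Delta_2)/\Omega^\bullet(\log\tilde\Delta)=\bigoplus_{b<0}u_2^b\Lambda'^\bullet$, with $\Lambda'^\bullet$ generated by $\frac{\mathrm du_1}{u_1},\frac{\mathrm du_2}{u_2}$ over holomorphic germs in $u_1$. With $\xi'=u_2\partial_{u_2}$ the homotopy formula gives multiplication by $b-\nu m_2<0$ in degree $b$, so this is acyclic too. It is a subcomplex of $\mathcal P^\bullet$ with quotient the complex treated before. Hence $\mathcal P^\bullet$ is acyclic.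

**Step 3: a global polar part.** We have $\nabla\pi^*\Theta=\pi^*\nabla\Theta\in\Omega^2_Y\subset\Omega_Y^2(\log\tilde\Delta)$, so $\pi^*\Theta$ defines a $\nabla$-closed section of $\mathcal P^1$. By exactness at $\mathcal P^1$ it is locally $\nabla\bar h$ with $\bar h\in\mathcal P^0$. By exactness at $\mathcal P^0$, the map $\nabla:\mathcal P^0\to\mathcal P^1$ is injective, so $\bar h$ is unique. The local choices glue to a global section $\bar h$ of $\mathcal P^0=\mathcal O_Y(*\tilde\Delta)/\mathcal O_Y$.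

**Step 4: lifting it to a function.** For point blow-ups of a smooth surface, $\pi_*\mathcal O_Y=\mathcal O_X$ and $R^1\pi_*\mathcal O_Y=0$. The ball $X$ is Stein, so $H^1(X,\mathcal O_X)=0$. The exact sequence
$$0\to H^1(X,\pi_*\mathcal O_Y)\to H^1(Y,\mathcal O_Y)\to H^0(X,R^1\pi_*\mathcal O_Y)$$
gives $H^1(Y,\mathcal O_Y)=0$. So $\bar h$ lifts to $h\in\Gamma(Y,\mathcal O_Y(*\tilde\Delta))$, and
$$\pi^*\Theta-\nabla h\in\Gamma(Y,\Omega^1_Y(\log\tilde\Delta)).$$

**Step 5: descending to $X$.** Shrink $X$ to a smaller ball with compact closure in the old one. As $\pi$ is proper, the pole orders of $h$ are then bounded. On $Y\setminus\pi^{-1}(0)=X\setminus0$ the function $g$ vanishes to order one along $\Delta$, so $g^mh$ is holomorphic on $X\setminus0$ for some $m$, hence on $X$ by Hartogs. Thus $h\in\mathcal O_X(*\Delta)$. Since $g\,\Omega^1_Y(\log\tilde\Delta)\subset\Omega_Y^1$, the form $g(\Theta-\nabla h)$ is holomorphic on $X\setminus0$, hence on $X$, again by Hartogs. $\square$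

## 7. Reading off $\gamma_0$: the end of the proof of Theorem A

*Proof of Proposition 4.* Let $\nu=\alpha-2>0$ and let $\Theta$ be the form (4). By (6), $\nabla\Theta$ is holomorphic, so Lemma 5 gives, after shrinking $X$,
$$\Theta=g^{-1}\theta+\nabla h,\qquad \theta\in\Omega^1_X,\quad h=h'g^{-m},\quad h'\in\mathcal O_X,$$
and we choose $m\ge1$ minimal. Note
$$\nabla h=g^{-m}\,\mathrm dh'-(\nu+m)g^{-m-1}h'\,\mathrm dg. \tag{7}$$

**Step 1: $m=1$.** Suppose $m\ge2$ and multiply by $g^{m+1}$. Since $\Theta$ has a pole of order at most $2$, $g^{m+1}\Theta\in g^{m-1}\Omega^1\subset g\Omega^1$. Also $g^m\theta$ and $g\,\mathrm dh'$ lie in $g\Omega^1$. As $\nu+m\ne0$, we get $h'\,\mathrm dg\in g\Omega^1$. On $\Delta\setminus0$ we have $\mathrm dg\ne0$, so $h'$ vanishes on $\Delta\setminus 0$, hence on $\Delta$. As $g$ is reduced, $g\mid h'$, so $h=(h'/g)g^{-(m-1)}$ with $m-1\ge1$. This contradicts minimality.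

**Step 2: compare double poles.** Now $m=1$. Multiply $\Theta=g^{-1}\theta+\nabla h$ by $g^2$ and reduce modulo $g\Omega^1$, using (4) and (7):
$$\nu(\nu+1)\gamma_0\equiv-(\nu+1)h'\,\mathrm dg\pmod{g\Omega^1}.$$
Since $\nu>0$, we may divide, and $\gamma_0\in\mathcal O\,\mathrm dg+g\Omega^1$. $\square$

This proves Proposition 4, hence Proposition 1, hence Theorem A. $\blacksquare$

**Corollary 6.** $Gr_P^s\tilde H^1(F)_\lambda=0$ unless $s\in\{0,1\}$.

*Proof.* $Gr_P^s\tilde H^1(F)_\lambda=E_\infty^{s,1-s}(f)_k$. If $s\le-1$, then $t=1-s\ge2$ and this vanishes by Theorem A. If $s\ge2$, then $t\le-1$, so $td+k\le0$ and already $\Omega^2_{td+k}=0$. $\square$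

## 8. Isolated singularities in $\mathbb P^n$, through the Brieskorn lattice

The local problem can also be solved inside the Gauss–Manin system. This uses deeper input than Lemma 5, and it works in any number of variables.

**Theorem C.** Let $n\ge2$ and let $f\in\mathbb C[x_0,\dots,x_n]_d$ define a hypersurface in $\mathbb P^n$ with at most isolated singularities. Define $C_k^m=\bigoplus_t\Omega^{m+1}_{td+k}$, $D$, $F$ and $E_r(f)_k$ as above. Then $E_{n+1}^{n-1-t,t}(f)_k=0$ for $t\ge n$, and $d_r=0$ for all $r\ge n+1$. So the spectral sequence degenerates at $E_{n+1}$.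

**Definition (Brieskorn lattice).** Let $g$ be a germ with an isolated singularity at $0\in\mathbb C^n$, $n\ge2$. Put
$$H''=\Omega^n/\mathrm dg\wedge\mathrm d\Omega^{n-2},\qquad Q=\Omega^n/\mathrm dg\wedge\Omega^{n-1},$$
and let $G=H''[\partial_t]$ be the Gauss–Manin system.

We use the following facts (Brieskorn 1970; Sebastiani 1970; Malgrange 1974; M. Saito, *On the structure of Brieskorn lattice*, Ann. Inst. Fourier 1989).

* $H''\subset G$, and $t$ acts on $H''$ as multiplication by $g$. The operator $\partial_t$ is bijective on $G$, with $\partial_t^{-1}[\mathrm d\gamma]=[\mathrm dg\wedge\gamma]$. So $H''/\partial_t^{-1}H''=Q$. Moreover $[t,\partial_t^{-1}]=\partial_t^{-2}$, hence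
$$\partial_tt\,\partial_t^{-i}=\partial_t^{-i}(\partial_tt+i). \tag{8}$$
* There is a decreasing exhaustive filtration $V^\bullet$ on $G$ with $\partial_t^{-1}V^\beta=V^{\beta+1}$ and $tV^\beta\subset V^{\beta+1}$. The spaces $V^\beta/V^{\beta'}$ are finite dimensional, $\partial_tt-\beta$ is nilpotent on $Gr_V^\beta$, and $V^\beta\subset H''\subset V^{-\beta}$ for $\beta\gg0$.
* The spectral numbers, that is, the jumps of the filtration induced by $V$ on $Q$, lie in $(0,n)$ (Varchenko 1981; Scherk–Steenbrink 1985).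

**Example (the cusp).** Let $n=2$, $g=u^2+v^3$, $\eta=\mathrm du\wedge\mathrm dv$, $\gamma=\frac12u\,\mathrm dv-\frac13v\,\mathrm du$. Then $\mathrm dg\wedge\gamma=(\frac12ug_u+\frac13vg_v)\eta=g\eta$ and $\mathrm d\gamma=\frac56\eta$, so $t[\eta]=[\mathrm dg\wedge\gamma]=\partial_t^{-1}[\mathrm d\gamma]$, that is, $\partial_tt[\eta]=\frac56[\eta]$. Similarly $g\cdot v\eta=\mathrm dg\wedge v\gamma$ and $\mathrm d(v\gamma)=\frac76v\eta$, so $\partial_tt[v\eta]=\frac76[v\eta]$. As $1,v$ span $Q$, the spectral numbers are $\frac56,\frac76\in(0,2)$.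

**Lemma 7.** $V^{>n-1}\subset H''\subset V^{>0}$.

*Proof.* Since all spectral numbers are positive, $H''\cap V^{>0}$ maps onto $Q$, so $H''=(H''\cap V^{>0})+\partial_t^{-1}H''$. Insert this into its own right side $j$ times. Because $\partial_t^{-1}(H''\cap V^{>0})\subset H''\cap V^{>0}$, we get $H''\subset V^{>0}+\partial_t^{-j}H''\subset V^{>0}+V^{-\beta+j}$ with a fixed $\beta$, and for $j>\beta$ this is $V^{>0}$.

For the left inclusion let $x\in V^{>n-1}$, and let $j\ge0$ be minimal with $x\in\partial_t^jH''$. If $j\ge1$, then $\partial_t^{-j}x\in H''\cap V^{\ge n}$. All spectral numbers are $<n$, so this element has zero image in $Q$. Hence $\partial_t^{-j}x\in\partial_t^{-1}H''$ and $x\in\partial_t^{j-1}H''$, a contradiction. So $j=0$. $\square$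

*Proof of Theorem C.*

**Step 1: reduction to a chain of $n+1$ equations.** By Euler's formula, the zero set of $\mathrm df$ in $\mathbb C^{n+1}$ is contained in the cone over the singular points, of dimension $\le1$. So the Jacobian ideal has grade $\ge n$, and $H^j(K_f^*)=0$ for $j<n$. Thus only differentials from $s+t=n-1$ to $s+t=n$ can be nonzero. Let $r\ge n+1$. If $t\le n-1$, the target of $d_r$ lies in degree $(t-r+1)d+k\le-d+k\le0$, so it is zero. It remains to show $E_{n+1}^{n-1-t,t}=0$ for $t\ge n$; then the source of $d_r$ vanishes too.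

Put $s=n-1-t$ and $q=td+k>nd$. An element $c\in F^sC_k^{n-1}$ is $\omega_0+\omega_1+\cdots$ with $\omega_i\in\Omega^n_{q-id}$. Since $F^{s+n+1}C_k^n=\bigoplus_{t'\le t-n}\Omega^{n+1}_{t'd+k}$, the condition $c\in Z_{n+1}^s$ means
$$\mathrm df\wedge\omega_0=0,\qquad \mathrm d\omega_i=\mathrm df\wedge\omega_{i+1}\quad(0\le i<n). \tag{9}$$
Suppose we know that (9) forces $\omega_0=\mathrm df\wedge\xi$, with $\xi\in\Omega^{n-1}_{q-d}$ after taking a homogeneous component. Then $\xi\in F^sC_k^{n-2}\subset F^{s-n}C_k^{n-2}$ and $D\xi\in F^s$, so $\xi\in Z_n^{s-n}$. Also $c+D\xi\in F^{s+1}$ and $D(c+D\xi)=Dc\in F^{s+n+1}$, so $c+D\xi\in Z_n^{s+1}$. Hence $c$ is zero in $E_{n+1}^{s,t}=Z_{n+1}^s/(Z_n^{s+1}+DZ_n^{s-n})$.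

**Step 2: localization.** Let $S=\mathbb C[x_0,\dots,x_n]$ with maximal ideal $\mathfrak m$ at the origin, $B=\mathrm df\wedge\Omega^{n-1}$ and $A=\ker(\mathrm df\wedge:\Omega^n\to\Omega^{n+1})$. By Step 1, $0\to\Omega^0\to\cdots\to\Omega^{n-1}\to B\to0$ is exact. Cutting it into short exact sequences, we see that $H^1_{\mathfrak m}(B)$ vanishes as soon as $H^{1+j}_{\mathfrak m}(\Omega^{n-1-j})=0$ for $0\le j\le n-1$. This holds, because $1+j\le n$ and $H^i_{\mathfrak m}(S)=0$ for $i<n+1$. As $H^0_{\mathfrak m}(A)=0$, we get $H^0_{\mathfrak m}(A/B)=0$. The second half of the proof of Lemma 2 then applies word for word: it suffices to show that $\omega_0\in\mathrm df\wedge\Omega^{n-1,an}$ near each point $w\ne0$ with $\mathrm df(w)=0$.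

**Step 3: local equations.** Take coordinates with the singular point at $(0:\dots:0:1)$, affine coordinates $u=(u_1,\dots,u_n)$ and last coordinate $z$, so $f=z^dg(u)$. Write $\omega_i=z^{q-id}(\eta_i+\beta_i\wedge\frac{\mathrm dz}z)$ with $\eta_i$ an $n$-form and $\beta_i$ an $(n-1)$-form in $u$. Moving $\frac{\mathrm dz}z$ past an $n$-form costs $(-1)^n$, so up to powers of $z$
$$\mathrm df\wedge\omega_i\ \leftrightarrow\ \bigl((-1)^nd\cdot g\,\eta_i+\mathrm dg\wedge\beta_i\bigr)\wedge\tfrac{\mathrm dz}z,\qquad \mathrm d\omega_i\ \leftrightarrow\ \bigl((-1)^n(q-id)\eta_i+\mathrm d\beta_i\bigr)\wedge\tfrac{\mathrm dz}z .$$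
With $\gamma_i=(-1)^{n+1}\beta_i/d$ and $\alpha=q/d>n$, dividing by $(-1)^nd$ turns (9) into
$$g\eta_0=\mathrm dg\wedge\gamma_0,\qquad (\alpha-i)\eta_i-\mathrm d\gamma_i=g\eta_{i+1}-\mathrm dg\wedge\gamma_{i+1}\quad(0\le i<n). \tag{10}$$

**Step 4: it suffices to show $\eta_0=\mathrm dg\wedge\theta$ for some $\theta$.** If so, $\mathrm dg\wedge(\gamma_0-g\theta)=0$. Since $g$ has an isolated singularity, the Koszul complex of its partial derivatives is exact in degree $n-1$, so $\gamma_0=g\theta+\mathrm dg\wedge a$ with $a\in\Omega^{n-2}$, and $\beta_0=(-1)^{n+1}d\cdot(\mathrm dg\wedge a+g\theta)$. As $\frac{\mathrm dz}z\wedge\theta=(-1)^{n-1}\theta\wedge\frac{\mathrm dz}z$,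
$$\mathrm df\wedge z^{q-d}\bigl(\theta+(-1)^{n+1}d\cdot a\wedge\tfrac{\mathrm dz}z\bigr)=z^q\Bigl(\mathrm dg\wedge\theta+(-1)^{n+1}d\cdot(\mathrm dg\wedge a+g\theta)\wedge\tfrac{\mathrm dz}z\Bigr)=\omega_0 .$$

**Step 5: one element of $H''$ that carries all the equations.** Put
$$T=\partial_tt-\alpha,\qquad u_i=[\mathrm d\gamma_i],\qquad x=\sum_{i=0}^n\partial_t^{-i}[\eta_i]\in H''$$
(here $u_i$ denotes these classes, no longer the coordinates). The first equation of (10) gives $\partial_tt[\eta_0]=\partial_t[\mathrm dg\wedge\gamma_0]=u_0$. The others give $(\alpha-i)[\eta_i]=u_i+t[\eta_{i+1}]-\partial_t^{-1}u_{i+1}$ for $i<n$. By (8),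
$$Tx=\sum_{i=0}^n\partial_t^{-i}\bigl(\partial_tt-(\alpha-i)\bigr)[\eta_i].$$
For $i\ge1$ the term $\partial_t^{-i}\partial_tt[\eta_i]=\partial_t^{-(i-1)}t[\eta_i]$ cancels against the term $-\partial_t^{-(i-1)}t[\eta_i]$ that comes from $-(\alpha-(i-1))[\eta_{i-1}]$. What remains telescopes:
$$Tx=u_0-\sum_{i<n}\bigl(\partial_t^{-i}u_i-\partial_t^{-i-1}u_{i+1}\bigr)-(\alpha-n)\partial_t^{-n}[\eta_n]=\partial_t^{-n}\bigl(u_n-(\alpha-n)[\eta_n]\bigr). \tag{11}$$

**Step 6: conclusion from eigenvalues.** By Lemma 7, $x\in V^{>0}$, and by (11), $Tx\in\partial_t^{-n}H''\subset V^{>n}$. The operator $\partial_tt$ preserves each $V^\beta$, and on the finite-dimensional space $V^{>0}/V^{>n}$ its eigenvalues lie in $(0,n]$. Since $\alpha>n$, $T$ is bijective there, so $x\in V^{>n}$. By Lemma 7, $V^{>n}=\partial_t^{-1}V^{>n-1}\subset\partial_t^{-1}H''$. All terms of $x$ other than $[\eta_0]$ lie in $\partial_t^{-1}H''$, hence $[\eta_0]\in\partial_t^{-1}H''$. That is, $\eta_0$ is zero in $Q$, so $\eta_0\in\mathrm dg\wedge\Omega^{n-1}$.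 By Steps 4, 2 and 1 this proves Theorem C. $\blacksquare$

For $n=2$ this is a second proof of Theorem A.

## 9. Counting $E_2$ with Milnor and Tjurina numbers

We return to plane curves and ask how far the guess of Section 1 is from the truth. For a germ $g$ with an isolated singularity at $0\in\mathbb C^2$, the Milnor number is $\mu=\dim\mathcal O/(g_u,g_v)=\dim Q$, and the Tjurina number is $\tau=\dim\mathcal O/(g,g_u,g_v)=\dim Q/gQ$. So $\mu-\tau=\dim gQ$. For the cusp, $g=\frac12ug_u+\frac13vg_v$, so $gQ=0$ and $\mu=\tau=2$. For $p\in\mathrm{Sing}\,C$ write $\mu_p,\tau_p$.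

**Theorem B.** Let $C:f=0$ be a reduced plane curve of degree $d\ge3$. Fix $k$.

1. For $t\ge2$, $d_2:E_2^{1-t,t}(f)_k\to E_2^{3-t,t-1}(f)_k$ is injective, and $\dim E_2^{1-t,t}(f)_k\le\sum_p(\mu_p-\tau_p)$.
2. For $t\gg0$, $\dim E_2^{1-t,t}(f)_k=\dim E_2^{2-t,t}(f)_k=\sum_p(\mu_p-\tau_p)$, and $d_2$ is an isomorphism.
3. For each single $k$: $E_r(f)_k$ degenerates at $E_2$ if and only if all singularities of $C$ are weighted homogeneous. So "$E_3$" cannot be improved for any other curve.

**Step 1: the local form of $d_1$.** Fix a singular point $p$, a degree $q>2d$ and $\alpha=q/d>2$. By (2) and the computation in Lemma 3, the degree-$q$ Koszul cohomology near $p$ is as follows.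

For $H^2$ we get
$$\{(\eta,\gamma):\ g\eta=\mathrm dg\wedge\gamma\}\,/\,\{(\mathrm dg\wedge\theta,\ a\,\mathrm dg+g\theta)\}.$$
The map $(\eta,\gamma)\mapsto[\eta]$ identifies it with $K_p=\ker(g:Q\to Q)$. It is onto $K_p$ by the definition of $Q$. It is injective: if $\eta=\mathrm dg\wedge\theta$, then $\mathrm dg\wedge(\gamma-g\theta)=0$, so $\gamma-g\theta\in\mathcal O\,\mathrm dg$ by Koszul exactness.

For $H^3$ we get $\Omega^2/(g\Omega^2+\mathrm dg\wedge\Omega^1)=Q/gQ=H''/(tH''+\partial_t^{-1}H'')$.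

Both have dimension $\tau_p$, being kernel and cokernel of $g$ on the finite-dimensional space $Q$. By (2), $d_1$ is, up to a nonzero constant, $(\eta,\gamma)\mapsto\mathrm d\gamma-\alpha\eta$. Since $\partial_tt[\eta]=\partial_t[\mathrm dg\wedge\gamma]=[\mathrm d\gamma]$, this is $[\eta]\mapsto T[\eta]$ with $T=\partial_tt-\alpha$. For the cusp it multiplies the classes of $\mathrm du\wedge\mathrm dv$ and $v\,\mathrm du\wedge\mathrm dv$ by $\frac56-\alpha$ and $\frac76-\alpha$, both nonzero.

**Lemma 8.** If $\alpha>2$, then $\dim\ker(d_1:K_p\to Q/gQ)=\mu_p-\tau_p$.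

*Proof.* Put $F_{-1}=\partial_t^{-1}H''$. By Lemma 7 with $n=2$,
$$V^\alpha\subset V^{>2}=\partial_t^{-1}V^{>1}\subset F_{-1}\subset V^{>1}\subset H''\subset V^{>0}.$$
Denote images in the finite-dimensional space $V^{>0}/V^\alpha$ by bars. There the eigenvalues of $\partial_tt$ lie in $(0,\alpha)$, so $T$ is bijective on it, and also on each stable subspace $V^{>\beta}/V^\alpha$ with $0<\beta<\alpha$. Let $R=T^{-1}$ and
$$W=\{x\in\overline{H''}:\ Tx\in\overline{F_{-1}}\}.$$
Since $V^\alpha\subset F_{-1}$, there is a natural map $\overline{H''}\to Q$, and we may lift elements of $W$ to $x\in H''$ with $Tx\in F_{-1}$.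

*The image of $W\to Q$ is $\ker d_1$.* Let $x\in H''$ with $Tx\in F_{-1}$, and let $\eta$ be a form representing $x$. Then $\partial_ttx=Tx+\alpha x\in H''$, so $tx\in\partial_t^{-1}H''$, that is, $g\eta=\mathrm dg\wedge\gamma$ for some $\gamma$. Thus the class of $x$ is in $K_p$, and $d_1$ sends it to the class of $[\mathrm d\gamma]-\alpha[\eta]=Tx\in F_{-1}$, which is zero in $Q/gQ$. Conversely, let $\eta$ represent an element of $\ker d_1$, and write $T[\eta]=t\xi+\partial_t^{-1}\zeta$ with $\xi,\zeta\in H''$. By (8), $T\partial_t^{-1}\xi=t\xi+(1-\alpha)\partial_t^{-1}\xi$. So $x=[\eta]-\partial_t^{-1}\xi$ has the same class in $Q$ and satisfies $Tx\in F_{-1}$.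

*Dimension of $W$.* Let $a=\dim\overline{F_{-1}}$. Since $F_{-1}\subset V^{>1}$ and $R$ preserves $\overline{V^{>1}}$, we have $R\overline{F_{-1}}\subset\overline{V^{>1}}\subset\overline{H''}$. So $W=R\overline{F_{-1}}$ and $\dim W=a$.

*The kernel of $W\to Q$* is $W'=\overline{F_{-1}}\cap R\overline{F_{-1}}$. To find its dimension, consider the sum
$$\overline{F_{-1}}+R\overline{F_{-1}}=R\bigl(T\overline{F_{-1}}+\overline{F_{-1}}\bigr)=R\bigl(\overline{F_{-1}}+\partial_tt\,\overline{F_{-1}}\bigr).$$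
As $\partial_tt\,\partial_t^{-1}=t+\partial_t^{-1}$, we have $F_{-1}+\partial_ttF_{-1}=F_{-1}+tH''$, and $(F_{-1}+tH'')/F_{-1}=gQ$ has dimension $\mu_p-\tau_p$. So the sum has dimension $a+\mu_p-\tau_p$, and $\dim W'=2a-(a+\mu_p-\tau_p)=a-(\mu_p-\tau_p)$. Therefore $\dim\ker d_1=\dim W-\dim W'=\mu_p-\tau_p$. $\square$

**Step 2: part 1.** Map $[\omega_0]\in H^2(K_f^*)_q$ to the classes $[\eta_0]\in K_p$, for all $p$. If all of them vanish, then by the injectivity in Step 1 the forms $\gamma_0$ lie in $\mathcal O\,\mathrm dg+g\Omega^1$, and Lemmas 3 and 2 give $[\omega_0]=0$. So $H^2(K_f^*)_q\hookrightarrow\bigoplus_pK_p$. This map and $H^3(K_f^*)_q\to\bigoplus_pQ_p/gQ_p$ are compatible with $d_1$. Let $t\ge2$ and $q=td+k>2d$. Nothing maps into $E_1^{1-t,t}$, as total degree $0$ is zero, so $E_2^{1-t,t}=\ker d_1$ embeds into $\bigoplus_p\ker d_{1,p}$, of dimension $\sum_p(\mu_p-\tau_p)$ by Lemma 8. Nothing maps into $E_2^{1-t,t}$ either, so $\ker d_2=E_3^{1-t,t}$, which is $0$ by Theorem A.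

**Step 3: part 2.** Let $M$ be $H^2(K_f^*)$ or $H^3(K_f^*)$, and $\tilde M$ the associated sheaf on $\mathbb P^2$. By Serre, $M_q\to H^0(\mathbb P^2,\tilde M(q))$ is an isomorphism for $q\gg0$. The support of $\tilde M$ is $\mathrm{Sing}\,C$, a finite set, so the right side is the sum of the stalks. As cohomology commutes with localization, the stalk at $p=(0:0:1)$ is the degree-$q$ cohomology of the Koszul complex with coefficients in the algebraic local ring $\mathcal R$ of $\mathbb C[u,v]$ at $0$. The computation of Step 1 holds verbatim over $\mathcal R$ and gives kernel and cokernel of $g$ on $\mathcal R/(g_u,g_v)$. This ring has finite length, so it equals $\mathcal O/(g_u,g_v)$. Hence for $q\gg0$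
$$H^2(K_f^*)_q\cong\bigoplus_pK_p,\qquad H^3(K_f^*)_q\cong\bigoplus_pQ_p/gQ_p,$$
compatibly with $d_1$. Both sides have dimension $\sum_p\tau_p$, so for $t\gg0$ the kernel and the cokernel of $d_1$, which are $E_2^{1-t,t}$ and $E_2^{2-t,t}$, have the same dimension $\sum_p(\mu_p-\tau_p)$. The map $d_2:E_2^{1-t,t}\to E_2^{3-t,t-1}$ is injective by part 1, and for $t\gg0$ its target, which is $E_2^{2-t',t'}$ with $t'=t-1$, has the same dimension as its source. So $d_2$ is an isomorphism.

**Step 4: part 3.** By K. Saito (1971), $\mu_p=\tau_p$ if and only if the singularity at $p$ is weighted homogeneous. If some singularity is not, then $\sum_p(\mu_p-\tau_p)>0$ and $d_2\ne0$ for $t\gg0$ by part 2, for the given $k$. If all are weighted homogeneous, degeneration at $E_2$ is the theorem of M. Saito quoted at the start. $\blacksquare$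

**The quintic again.** For $f=x^2y^2z+x^5+y^5$ we have $g=u^2v^2+u^5+v^5$ and $g-\frac15(ug_u+vg_v)=\frac15u^2v^2$. So $g\in(g_u,g_v)$ if and only if $u^2v^2\in(g_u,g_v)$. Suppose $u^2v^2=ag_u+bg_v$, where $g_u=2uv^2+5u^4$ and $g_v=2u^2v+5v^4$. Degree $3$ forces $a(0)=b(0)=0$. Degree $4$ forces the linear parts $a_1=cu$, $b_1=c'v$ with $c+c'=\frac12$. In degree $5$, $5cu^5+5c'v^5\in(uv)$ gives $c=c'=0$, a contradiction. So $g\notin(g_u,g_v)$ and $\mu>\tau$. On the other hand,
$$2uv\,g_v-5v^3g_u=u^3v^2(4-25uv),$$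
so $u^3v^2\in(g_u,g_v)$, and by symmetry $u^2v^3\in(g_u,g_v)$. Hence $gQ$ is spanned by the class of $u^2v^2$, and $\mu-\tau=1$. By Theorem B, $E_2^{1-t,t}(f)_k$ has dimension at most $1$ for $t\ge2$. In Section 2 we found the nonzero class of $z^mxy^2\rho$ with $m=5t+k-8$, so this class spans it. It survives $d_1$, and $d_2$ sends it to a nonzero class, which is what Theorem A demands.
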